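# Free groups for which the complementary-series kernel $\mathcal I_s$ is not positive

## Theorem 1 and what it contradicts

Let $(X,d)$ be a proper CAT($-1$) space and $G$ a non-elementary discrete group of isometries of $X$ acting properly and convex-cocompactly. Let $o\in X$ be a basepoint, $\partial X$ the visual boundary, $(\xi|\eta)_o$ the Gromov product on $\partial X$, $\delta$ the critical exponent of $G$ and $\mu_o$ the Patterson–Sullivan measure at $o$. For $\frac12<s\le1$ let $\mathcal I_s$ be the operator on $L^2(\partial X,\mu_o)$ with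
$$\mathcal I_sf(\xi)=\int_{\partial X}\frac{f(\eta)}{d_o(\xi,\eta)^{2\delta(1-s)}}\,d\mu_o(\eta)=\int_{\partial X} e^{2\delta(1-s)(\xi|\eta)_o}f(\eta)\,d\mu_o(\eta),\qquad d_o(\xi,\eta)=e^{-(\xi|\eta)_o}.$$
Call $\mathcal I_s$ positive if $\langle\mathcal I_sf,f\rangle\ge0$ for all $f\in L^2(\partial X,\mu_o)$.

**Theorem 1.** There are a proper CAT($-1$) space $X$ and a free group $G$ of rank $96$ acting freely, properly and cocompactly on $X$ by isometries such that, for every basepoint $o\in X$, $\mathcal I_s$ is not positive for all $s<1$ sufficiently close to $1$.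

Here is the background. If the metric $d$ is *conditionally negative* (defined below), it is known that $\mathcal I_s$ is positive for every $s\in(\frac12,1]$. In "Analogs of complementary series for CAT(-1) groups", arXiv:2007.15369 (2020), Kevin Boucher writes: "Note that even if the positivity of the operator $\mathcal{I}_s$ is only established for conditionally negative distances we conjecture that it remain true whenever the trivial representation of $G$ is not isolated." So the hypothesis on the metric would be replaced by a hypothesis on the group: no Kazhdan property (T).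

Theorem 1 says that this is false. A free group has $\mathbb Z$ as a quotient. The unitary characters $\chi_\theta$ of $\mathbb Z$ with $\chi_\theta(1)=e^{i\theta}$, $\theta\ne 0$, are irreducible, nontrivial, and converge to the trivial one as $\theta\to0$. Pulled back to $G$, they show that the trivial representation of $G$ is not isolated. Free groups even have the Haagerup property, so they are as far as possible from property (T). The conjecture's hypothesis holds and its conclusion fails.

The reason can be said in one sentence before any computation: a condition on the group $G$ puts no constraint on the small-scale geometry of $X$, because a free group acts on spaces whose local pieces we may choose as we like. The work is to make the boundary and its measure feel a bad local piece.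

Three sharper statements (Theorems 2, 3, 4) say exactly when the construction gives counterexamples, and for which $s$. They are stated once the construction is available. Throughout we write
$$t=2\delta(1-s)\in[0,\delta),\qquad \langle\mathcal I_sf,f\rangle=\iint e^{t(\xi|\eta)_o}f(\xi)\overline{f(\eta)}\,d\mu_o(\xi)\,d\mu_o(\eta).\tag{1}$$
The kernel is real and symmetric, so $\langle\mathcal I_sf,f\rangle=\langle\mathcal I_s\mathrm{Re} f,\mathrm{Re} f\rangle+\langle\mathcal I_s\mathrm{Im} f,\mathrm{Im} f\rangle$, and it is enough to test real $f$. Note that $s\to1$ means $t\to0$ and $s\to\frac12$ means $t\to\delta$.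

## Boundary, Gromov products and conformal densities

A geodesic space is CAT($-1$) if its geodesic triangles are no fatter than their comparison triangles in the hyperbolic plane. It is proper if closed balls are compact. The boundary $\partial X$ is the set of geodesic rays from $o$. Two rays are close if they stay close for a long time.

**Definition (Gromov product, Busemann function).** For $x,y\in X$ put $(x|y)_o=\frac12\big(d(o,x)+d(o,y)-d(x,y)\big)$. For $\xi,\eta\in\partial X$ put $(\xi|\eta)_o=\lim(x|y)_o$ as $x\to\xi$, $y\to\eta$, and $b_\xi(x,y)=\lim_{z\to\xi}\big(d(x,z)-d(y,z)\big)$.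

By the triangle inequality, $0\le (x|y)_o\le\min(d(o,x),d(o,y))$ and $|b_\xi(x,y)|\le d(x,y)$.

**Definition (Patterson–Sullivan measures).** They are a family $(\mu_x)_{x\in X}$ of finite nonzero measures on the limit set of $G$ with
$$\mu_{gx}=g_*\mu_x\quad(g\in G),\qquad \frac{d\mu_x}{d\mu_o}(\xi)=e^{-\delta b_\xi(x,o)}.\tag{2}$$
This is a $G$-conformal density of dimension $\delta$. Its existence is standard (Patterson, Sullivan, Coornaert). Multiplying the density by a constant does not affect positivity.

**Running example: the $4$-regular tree.** Let $X$ be the $4$-regular tree with edges of length $1$ and $G$ the free group of rank $2$, so that $X$ is its Cayley graph, and let $o$ be the identity vertex. Boundary points are infinite reduced words. For $\xi\ne\eta$, $(\xi|\eta)_o$ is the length of the longest common prefix. There are $4\cdot3^{n-1}$ elements of length $n\ge1$, so $\delta=\log3$. The measure $\mu_o$ is the uniform one: the set $[u]$ of words starting with $u$, $|u|=n\ge1$, has mass $\frac14 3^{-(n-1)}$. Indeed, for $u$ long, $\mu_{go}([u])=\mu_o(g^{-1}[u])$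 differs from $\mu_o([u])$ by the factor $3^{-(|g^{-1}u|-|u|)}$, and $b_\xi(go,o)=|g^{-1}u|-|u|$ for $\xi\in[u]$. The integral $\int e^{t(\xi|\eta)_o}d\mu_o(\eta)$ is comparable to $\sum_n e^{tn}3^{-n}$, which is finite exactly when $t<\log3=\delta$. This is why only $s>\frac12$ is considered.

Two textbook facts are used repeatedly. *Schur's test:* a symmetric kernel $K\ge0$ with $\sup_\xi\int K(\xi,\eta)\,d\mu(\eta)\le M$ defines an operator of norm at most $M$ on $L^2(\mu)$. *Perron–Frobenius:* if $A$ is a nonnegative irreducible square matrix, then its spectral radius $\rho(A)$ is an eigenvalue with a positive eigenvector, and every nonnegative nonzero eigenvector is a multiple of that one.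

## The value $s=1$ and the regular tree, by hand

At $s=1$ the kernel is $1$ and $\langle\mathcal I_1f,f\rangle=\left|\int f\,d\mu_o\right|^2\ge0$. So $\mathcal I_1$ is always positive. It has rank one, and the form vanishes on all $f$ with $\int f\,d\mu_o=0$. Any perturbation of it is therefore decided by first-order terms on such $f$. We will use this in Lemma 3.

For the $4$-regular tree, write $n=(\xi|\eta)_o$ and telescope: $e^{tn}=1+\sum_{j=1}^n(e^{tj}-e^{t(j-1)})$. The condition $j\le n$ says that $\xi,\eta$ lie in a common $[u]$ with $|u|=j$. Hence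
$$\langle\mathcal I_sf,f\rangle=\Big|\int f\,d\mu_o\Big|^2+\sum_{j\ge1}\big(e^{tj}-e^{t(j-1)}\big)\sum_{|u|=j}\Big|\int_{[u]}f\,d\mu_o\Big|^2\ge0 .$$
So for this free group acting on its tree, $\mathcal I_s$ is positive for all $s$. A counterexample needs a space that is not a tree.

## Conditionally negative metrics, and a bipartite set that violates the condition

**Definition.** A metric $d$ on a set $S$ is *conditionally negative* if $\sum_{x,y}c_xc_yd(x,y)\le0$ for all finitely supported real $(c_x)$ with $\sum c_x=0$.

*Example.* The line: $|x-y|=\int(1_{x\le a}-1_{y\le a})^2da$, so for $\sum c_x=0$ we get $\sum c_xc_y|x-y|=-2\int(\sum_xc_x1_{x\le a})^2da\le0$.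

If $\sum c_x=0$, the terms $d(o,x)$ and $d(o,y)$ in the Gromov product drop out, and
$$\sum_{x,y}c_xc_y(x|y)_o=-\tfrac12\sum_{x,y}c_xc_yd(x,y).\tag{3}$$
Consequently, on a set $S$ containing $o$, **$d$ is conditionally negative if and only if $(x|y)_o$ is positive semidefinite on $S$**. One direction is (3). For the other, $(o|y)_o=0$, so changing $c_o$ does not change $\sum c_xc_y(x|y)_o$; choose $c_o$ so that $\sum c_x=0$ and apply (3). The condition on $d$ does not mention $o$, so the same is true for every basepoint in $S$.

Here is the violating set. Let $\Gamma=K_{m,m}$, $m\ge2$, be the complete bipartite graph with vertices $a_1,\dots,a_m,b_1,\dots,b_m$ and all edges of length $\pi/2$. Every circuit has at least $4$ edges, hence length at least $2\pi$, so $\Gamma$ is CAT(1). The hyperbolic cone $C_{-1}(\Gamma)$ consists of an apex $o$ and points $(\gamma,\rho)$ with $\gamma\in\Gamma$, $\rho>0$ the distance to $o$, with metric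
$$\cosh d\big((\gamma,\rho),(\gamma',\rho')\big)=\cosh\rho\cosh\rho'-\sinh\rho\sinh\rho'\cos\big(\min(\pi,d_\Gamma(\gamma,\gamma'))\big).$$
By Berestovskii's theorem (Bridson–Haefliger [BH], II.3.14) it is CAT($-1$). Let $Y_{m,r}$ be the closed ball of radius $r$ about $o$. It is compact, being a continuous image of $\Gamma\times[0,r]$, and convex, since balls in CAT($-1$) spaces are convex. So it is a compact CAT($-1$) space. Let $F=\{a_i\}\cup\{b_j\}$ be placed at distance $r$ from $o$, so $|F|=2m$. Since $d_\Gamma(a_i,a_{i'})=d_\Gamma(b_j,b_{j'})=\pi$ for distinct indices and $d_\Gamma(a_i,b_j)=\pi/2$,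
$$d(o,p)=r,\quad d(a_i,a_{i'})=d(b_j,b_{j'})=2r,\quad d(a_i,b_j)=c,\quad\cosh c=\cosh^2r.\tag{4}$$
Thus $\operatorname{diam}Y_{m,r}=2r$. As $\cosh^2r<2\cosh^2r-1=\cosh2r$, we have $c<2r$; and $2r=d(a_1,a_2)\le d(a_1,b_1)+d(b_1,a_2)=2c$ gives $c\ge r$. In terms of Gromov products at $o$,
$$(p|p)_o=r,\qquad (a_i|a_{i'})_o=(b_j|b_{j'})_o=0\ (\text{distinct indices}),\qquad (a_i|b_j)_o=r-\tfrac c2>0.$$
Take $c_{a_i}=1$ and $c_{b_j}=-1$. Then $\sum_{p,q} c_pc_q(p|q)_o=2mr-2m^2(r-\frac c2)$: a diagonal of size $m$ competes with a negative cross term of size $m^2$.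

*Numbers for $r=\frac12$.* From the series, $\cosh1<1.5431$, so
$$\cosh^2\tfrac12=\frac{1+\cosh1}2<1.272<1+\frac{(3/4)^2}2+\frac{(3/4)^4}{24}<\cosh\tfrac34 .$$
So $c<\frac34$ and $r-\frac c2>\frac18$. Already for $m=4$ the sum is less than $8\cdot\frac12-32\cdot\frac18=0$, and by (3) the metric of $Y_{4,1/2}$ is not conditionally negative.

## Independence of the basepoint

**Lemma 1.** Positivity of $\mathcal I_s$ does not depend on $o$.

*Proof.* Let $o'$ be another basepoint. From the definitions, $(x|y)_{o'}-(x|y)_o=\frac12\big(d(o',x)-d(o,x)\big)+\frac12\big(d(o',y)-d(o,y)\big)$. In the limit, $(\xi|\eta)_{o'}=(\xi|\eta)_o+\frac12\big(b_\xi(o',o)+b_\eta(o',o)\big)$. By (2), $d\mu_{o'}=e^{-\delta b_\xi(o',o)}d\mu_o$. Substituting both in (1),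
$$\langle\mathcal I_s^{o'}f,f\rangle_{\mu_{o'}}=\langle\mathcal I_s^{o}g,g\rangle_{\mu_o},\qquad g(\xi)=f(\xi)\,e^{(t/2-\delta)b_\xi(o',o)}.$$
Since $|b_\xi(o',o)|\le d(o,o')$, the factor is bounded above and below and $f\mapsto g$ is a bijection $L^2(\mu_{o'})\to L^2(\mu_o)$. $\square$

## A tree of copies of $Y$ with loops at a finite set $F$

Fix *data* $(Y,F,k,L)$: a compact CAT($-1$) space $Y$, a finite $F\subset Y$ with $|F|=N\ge2$, an integer $k\ge2$, and $L>0$. Put $D=\operatorname{diam}Y$. Informally, we attach $k$ circles of length $L$ to $Y$ at each point of $F$ and pass to the universal cover, up to the contractible $Y$.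

**Construction.** Let $G$ be the free group on $x_{p,i}$ ($p\in F$, $1\le i\le k$), of rank $kN$. *Letters* are the elements $x_{p,i}^{\pm1}$, and the *type* of a letter is $\pi(x_{p,i}^{\pm1})=p$; there are $2k$ letters of each type. Let $X$ be the disjoint union of copies $gY$ ($g\in G$) together with, for each $g\in G$ and each generator $x=x_{p,i}$, a segment of length $L$ joining $gp\in gY$ to $(gx)p\in gxY$. Give $X$ the length metric. $G$ acts by left translation.

Note the symmetry: for *any* letter $y$ of type $p$, generator or inverse, the segment from $gY$ to $gyY$ leaves at $gp$ and arrives at $gyp$. Collapsing each $gY$ to a point gives the Cayley tree of $G$.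

**The space is CAT($-1$).** Removing an interior point of a segment disconnects $X$, exactly as in the Cayley tree. So a path that leaves the part $X_T$ of $X$ over a finite subtree $T$ can only come back through the point where it left. Hence shortest paths between points of $X_T$ stay in $X_T$: it is convex in $X$. It is built by successively gluing CAT($-1$) spaces (copies of $Y$, segments) at single points, so it is CAT($-1$) by the basic gluing theorem ([BH], II.11.1). Every geodesic triangle is compact, so it lies in some $X_T$. In particular each $gY$ carries its own metric inside $X$.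

**The space is proper.** Two copies $Y$, $gY$ are at distance at least $|g|L$. So a ball of radius $R$ about a point of $Y$ meets only copies $gY$ with $|g|\le R/L$ and adjacent segments: finitely many compact pieces.

**The action.** $G$ acts freely on the Cayley tree without inversions, so freely on $X$. It acts properly by the previous count, and cocompactly, since $Y$ and $kN$ segments cover $X$ under translation. Hence it is convex-cocompact with limit set $\partial X$. Being free of rank at least $2$, it is non-elementary, and its trivial representation is not isolated, as we saw.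

The remaining theorems concern these spaces.

**Theorem 2.** (a) If $d|_F$ is conditionally negative, then $\mathcal I_s$ is positive for all $s\in(\frac12,1]$, all $k\ge2$, $L>0$. (b) If $d|_F$ is not conditionally negative, then for each $L$ and all sufficiently large $k$, $\mathcal I_s$ is not positive for all $s<1$ close to $1$. So, for fixed $(Y,F,L)$: $\mathcal I_s$ is positive for all $k\ge2$ and all $s$ if and only if $d|_F$ is conditionally negative. In particular every proper CAT($-1$) space $Z$ whose metric is not conditionally negative yields free-group counterexamples (take a finite $F\subset Z$ violating the condition and $Y$ a closed ball containing $F$).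

**Theorem 3.** For every $\sigma\in(\frac12,1)$ there is one pair $(X,G)$, $G$ free, acting freely, properly and cocompactly, such that $\mathcal I_s$ is not positive for every $s\in[\sigma,1)$. (At $s=1$ the operator is always positive, since its kernel is $1$.)

**Theorem 4.** For every datum $(Y,F,k,L)$ there is $s_0>\frac12$ such that $\mathcal I_s$ is positive for all $s\in(\frac12,s_0]$. Hence $\sigma$ cannot be lowered to $\frac12$ within this construction.

## Distances and Gromov products in terms of reduced words

By Lemma 1 we may fix $o\in Y$. This section expresses everything about $\partial X$ in words.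

Let $u=x_1\cdots x_n$, $n\ge1$, be a reduced word and $p_i=\pi(x_i)$. Every path from $Y$ to $uY$ passes successively through $p_1,\ x_1p_1,\ x_1p_2,\ x_1x_2p_2,\dots,$ and finally $v_u:=u\,p_n$, where it enters $uY$. Put $p_u:=p_n$. Then
$$R_u:=d(o,v_u)=d(o,p_1)+nL+\sum_{i<n}d(p_i,p_{i+1}),\qquad R_{uy}=R_u+L+d(p_u,\pi(y))\tag{5}$$
whenever $uy$ is reduced. For the empty word put $R_\emptyset=0$ and $v_\emptyset=p_\emptyset=o$; then the second formula in (5) also gives $R_y=L+d(o,\pi(y))$. Clearly $R_u\ge|u|L$.

A geodesic ray from $o$ leaves every copy of the compact $Y$, so it crosses infinitely many copies and determines an infinite reduced word. Conversely an infinite reduced word determines the ray through its points $v_u$. So $\partial X$ is the set of infinite reduced words. For a finite reduced word $u$ let $[u]$ be the set of infinite words starting with $u$.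

Let $\xi\ne\eta$ have longest common prefix $u$ and next letters $x\ne y$. Both rays reach $v_u$. They leave $uY$ at $u\pi(x)$ and $u\pi(y)$ respectively, and the geodesic from $\xi$ to $\eta$ passes through these two points. For $z,z'$ beyond these points on the way to $\xi,\eta$,
$$d(o,z)=R_u+d(p_u,\pi(x))+d(u\pi(x),z),\qquad d(z,z')=d(z,u\pi(x))+d(\pi(x),\pi(y))+d(u\pi(y),z'),$$
and similarly for $d(o,z')$. Hence
$$(\xi|\eta)_o=R_u+\big(\pi(x)|\pi(y)\big)_{p_u}.\tag{6}$$
This includes the case $\pi(x)=\pi(y)$, where both rays leave $uY$ at the same point, into different segments, and the product in $Y$ is $d(p_u,\pi(x))$. In all cases $R_u\le(\xi|\eta)_o\le R_u+D$.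

The sets $[u]$ are a base of the topology and are clopen. Indeed, words in $[u]$ have rays that coincide up to distance $R_u$, which is at least $|u|L$. Conversely, if the longest common prefix is $u$, then by (6) the two rays at distance $R_u+D+1$ from $o$ are at least $2$ apart.

## The Patterson–Sullivan measure of a cylinder

For $\tau\ge0$ let $W_\tau$ be the $F\times F$ matrix $W_\tau(p,q)=e^{-\tau L}\big(2k\,e^{-\tau d(p,q)}-1_{p=q}\big)$. All entries are positive. Its meaning: if $u\neq\emptyset$ is reduced with $p_u=p$, then $\sum_y e^{-\tau(R_{uy}-R_u)}\psi(\pi(y))=(W_\tau\psi)(p)$, where $y$ runs over the allowed next letters (all letters except the inverse of the last letter of $u$). There are $2k$ allowed letters of each type $q\ne p$ and $2k-1$ of type $p$.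

**Lemma 2.** There is a positive vector $h$ on $F$ with $W_\delta h=h$ (so $\rho(W_\delta)=1$), and, after normalisation,
$$\mu_o([u])=e^{-\delta R_u}h(p_u)\quad\text{for all nonempty reduced }u.\tag{7}$$

*Proof.* **Step 1 (reduce to one-letter cylinders).** Let $u=u'x$ be reduced with last letter $x$. Then $[u]=u'[x]$, so by (2) $\mu_o([u])=\mu_{u'^{-1}o}([x])=\int_{[x]}e^{-\delta b_\xi(u'^{-1}o,o)}d\mu_o(\xi)$. For $\xi\in[x]$ the geodesic from $o$ to $\xi$ passes through $v_x$, at distance $R_x$. The geodesic from $o$ to $u'\xi\in[u]$ passes through $v_u=u'v_x$, at distance $R_u$. Translating by $u'^{-1}$, the geodesic from $u'^{-1}o$ to $\xi$ passes through $v_x$ at distance $R_u$. So $b_\xi(u'^{-1}o,o)=R_u-R_x$ and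
$$\mu_o([u])=e^{-\delta R_u}a(x),\qquad a(x):=e^{\delta R_x}\mu_o([x]).$$

**Step 2 (an eigenvector equation for $a$).** Additivity $\mu_o([x])=\sum_{y\ne x^{-1}}\mu_o([xy])$ and (5) say $Aa=a$ with $A(x,y)=1_{y\ne x^{-1}}e^{-\delta(L+d(\pi(x),\pi(y)))}$. For any letters $x,y$ there is a letter $z$ with $z\ne x^{-1}$ and $z\ne y^{-1}$, so $A^2$ has positive entries and $A$ is irreducible. The vector $a\ge0$ is nonzero because $\mu_o\ne0$. By Perron–Frobenius it is positive and unique up to scaling.

**Step 3 (reduce from letters to types).** Consider permutations of the letters that permute the indices $i$ within a type and invert some generators. They preserve types and inverse pairs, so $A$ is invariant under them. By uniqueness $a$ is multiplied by a constant, which is $1$ since the maximum of $a$ is preserved. They act transitively on the letters of each type, so $a=h\circ\pi$. Counting letters by type, $Aa=a$ becomes $W_\delta h=h$. As $h>0$, $\rho(W_\delta)=1$. $\square$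

We draw four consequences. First, $\delta>0$: the row sums of $W_0$ are $2kN-1>1$, so $W_0h=h$ is impossible at a point where $h$ is minimal. Second, for $u\ne\emptyset$, conditionally on $[u]$ the next letter $y$ has probability
$$P(y|u)=e^{-\delta(L+d(p_u,\pi(y)))}\frac{h(\pi(y))}{h(p_u)}\le\frac1{2k-1},\tag{8}$$
because at least $2k-1$ letters of the type of $y$ are allowed, with equal probabilities. In the same way, one-letter cylinders of the same type have equal mass. Third, $\mu_o([u])\le\max h\cdot e^{-\delta L|u|}$, so there are no atoms, and the diagonal of $\partial X\times\partial X$ is $\mu_o\otimes\mu_o$-null. Fourth, for $0\le t<\delta$,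
$$\sup_\xi\int e^{t(\xi|\eta)_o}d\mu_o(\eta)\le e^{tD}\Big(\mu_o(\partial X)+\max h\sum_{n\ge1}e^{-(\delta-t)nL}\Big)<\infty.\tag{9}$$
To see (9), split according to the longest common prefix $u$ of $\xi$ and $\eta$. On that set the integrand is at most $e^{t(R_u+D)}$, and for $|u|=n\ge1$ we have $e^{tR_u}\mu_o([u])\le\max h\cdot e^{-(\delta-t)R_u}\le\max h\cdot e^{-(\delta-t)nL}$. By Schur's test $\mathcal I_s$ is bounded on $L^2$, and $e^{t(\xi|\eta)_o}$ is $\mu_o\otimes\mu_o$-integrable.

## First-order behaviour at $s=1$

**Lemma 3.** Let $f$ be real and bounded with $\int f\,d\mu_o=0$ and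
$$\mathcal E(f):=\iint(\xi|\eta)_of(\xi)f(\eta)\,d\mu_od\mu_o<0 .$$
Then $\langle\mathcal I_sf,f\rangle<0$ for all $s<1$ close to $1$.

*Proof.* Since $\iint f(\xi)f(\eta)\,d\mu_od\mu_o=0$, we have for $t>0$
$$t^{-1}\langle\mathcal I_sf,f\rangle=\iint t^{-1}\big(e^{t(\xi|\eta)_o}-1\big)f(\xi)f(\eta)\,d\mu_od\mu_o .$$
As $t\to0^+$ the integrand tends to that of $\mathcal E(f)$. For domination, let $0<t\le\delta/2$ and $x\ge0$. Then $0\le t^{-1}(e^{tx}-1)\le xe^{tx}\le xe^{\delta x/2}\le\frac4\delta e^{3\delta x/4}$, and $e^{(3\delta/4)(\xi|\eta)_o}$ is integrable by (9). So the left side tends to $\mathcal E(f)<0$. $\square$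

## One loop per point fails: the self-energy on the diagonal

For $p\in F$ let $B_p=\bigcup_{\pi(x)=p}[x]$, the boundary points that leave $Y$ at $p$. Let $M_{pq}$ be the average of $(\xi|\eta)_o$ over $B_p\times B_q$ for $\mu_o\otimes\mu_o$. If $f=\sum_pc_p1_{B_p}/\mu_o(B_p)$ with $\sum c_p=0$, then $\int f\,d\mu_o=0$ and $\mathcal E(f)=\sum_{p,q}c_pc_qM_{pq}$. We want $M_{pq}$ to reproduce the matrix $(p|q)_o$, which is not positive semidefinite when $F$ is bad.

Off the diagonal this works perfectly: if $p\ne q$, the common prefix is empty and (6) gives $M_{pq}=(p|q)_o$. So the natural first try is to attach *one* loop at each point of a bad set, that is, to allow $k=1$. (The construction and the proof of Lemma 2 work for $k=1$: there are at least four letters, which suffices for irreducibility, and inversion exchanges the two letters of each type.)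

The diagonal spoils it. Two independent points of $B_p$ have the same first letter with probability $\frac12$, and then $(\xi|\eta)_o\ge R_x=d(o,p)+L$. So $M_{pp}\ge d(o,p)+\frac L2$. Take $Y=Y_{4,1/2}$, $L=1$ and $f=\sum_i1_{B_{a_i}}-\sum_j1_{B_{b_j}}$. By symmetry (the argument is given in the proof of Theorem 1) all $B_p$ have the same mass, which we normalise to $\frac18$. Since $c\ge r$, we have $r-\frac c2\le\frac14$, and
$$64\,\mathcal E(f)\ge8\big(\tfrac12+\tfrac12\big)-32\cdot\tfrac14=0,$$
although $F$ is bad. Lemma 3 gives nothing for this $f$. The obstruction is exactly the positive excess $M_{pp}-d(o,p)$.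

The remedy is to make two points of $B_p$ unlikely to follow each other even for one letter. With $k$ loops at $p$ there are $2k$ equally likely first letters, so coincidence has probability $\frac1{2k}$. The off-diagonal entries do not change.

**Lemma 4.** $M_{pq}=(p|q)_o$ if $p\ne q$. $M_{pp}=d(o,p)+\varepsilon_p$ with $0\le\varepsilon_p\le\frac{L+D}{k-1}$.

*Proof.* The first claim is (6) with $u=\emptyset$. For the second, let $\xi,\eta$ be independent random points of $B_p$ with law $\mu_o/\mu_o(B_p)$. With probability $1-\frac1{2k}$ the first letters differ, and (6) gives $(\xi|\eta)_o=(p|p)_o=d(o,p)$. With probability $\frac1{2k}$ they agree. In that case let $u$ be the common prefix and $n=|u|\ge1$. By (5) and (6),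
$$0\le(\xi|\eta)_o-d(o,p)\le nL+(n-1)D+D=n(L+D).$$
It remains to bound the mean of $n$ in that case. Given that $\xi,\eta$ share a prefix $w$ of length $j\ge1$, their next letters are independent with law $P(\cdot|w)$, so by (8) they agree with probability $\sum_yP(y|w)^2\le\max_yP(y|w)\le\frac1{2k-1}$. Hence, given that the first letters agree, $\mathbb E[n]=\sum_{j\ge1}\mathbb P(n\ge j)\le\sum_{j\ge0}(2k-1)^{-j}=\frac{2k-1}{2k-2}$. Altogether
$$0\le\varepsilon_p\le\frac1{2k}(L+D)\frac{2k-1}{2k-2}\le\frac{L+D}{2(k-1)}\le\frac{L+D}{k-1}.\qquad\square$$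

## Proof of Theorem 1: the cone over $K_{16,16}$ with three loops per point

Take $Y=Y_{m,r}$ and $F$ as in (4) with $r=\frac12$ and $m=16$, and take $k=3$, $L=1$. Then $N=32$, $D=2r=1$, $G$ is free of rank $kN=96$, and Lemma 4 gives $\varepsilon_p\le\frac{2}{2}=1$. We showed $r-\frac c2>\frac18$. Let $o$ be the apex.

**Step 1 (all $B_p$ have equal mass).** This makes the test function below have integral zero. Let $\sigma$ be an automorphism of $\Gamma$. It acts on $Y$ by an isometry fixing $o$ and permuting $F$, so $W_\delta(\sigma p,\sigma q)=W_\delta(p,q)$, and $h\circ\sigma$ is again a positive eigenvector with the same maximum. So $h\circ\sigma=h$. Permuting the $a_i$, permuting the $b_j$ and swapping the two sides, we see that $\mathrm{Aut}(\Gamma)$ is transitive on $F$. Thus $h$ is constant, and $\mu_o(B_p)=2ke^{-\delta(L+r)}h$ does not depend on $p$. Normalise $\mu_o$ to be a probability measure, so $\mu_o(B_p)=\frac1N$. Moreover, relabelling letters by $x_{p,i}\mapsto x_{\sigma p,i}$ gives a bijection of $\partial X$ that preserves all $R_u$ and $h(p_u)$, hence $\mu_o$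 by (7), and preserves Gromov products by (6). It takes $B_p$ to $B_{\sigma p}$. So the average of any function of $(\xi|\eta)_o$ over $B_p\times B_p$ is independent of $p$; in particular $\varepsilon_p=\varepsilon$ for all $p$. This step used nothing about $m,r,k,L$.

**Step 2 (negative energy).** This is the input for Lemma 3. Let $f=\sum_i1_{B_{a_i}}-\sum_j1_{B_{b_j}}$; then $\int f\,d\mu_o=0$. In $N^2\mathcal E(f)$ there are $2m$ diagonal terms $r+\varepsilon$, then $2m(m-1)$ terms for distinct points on the same side, which vanish, and $2m^2$ cross terms $-(r-\frac c2)$. So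
$$N^2\mathcal E(f)=2m(r+\varepsilon)-2m^2\big(r-\tfrac c2\big)<32\cdot\tfrac32-512\cdot\tfrac18=48-64=-16<0.$$

**Step 3 (conclusion).** By Lemma 3, $\mathcal I_s$ is not positive for all $s<1$ close to $1$, and by Lemma 1 this holds for every basepoint. The group $G$ is free and acts freely, properly and cocompactly on the proper CAT($-1$) space $X$, and its trivial representation is not isolated. This proves Theorem 1, and the conjectured statement is false. $\blacksquare$

## Proof of Theorem 2: the condition on $F$ decides

**Part (b).** If $d|_F$ is not conditionally negative, choose real $(c_p)_{p\in F}$ with $\sum c_p=0$ and $\sum c_pc_qd(p,q)=2\kappa>0$. These do not depend on $k$ or $L$. Put $f=\sum_pc_p1_{B_p}/\mu_o(B_p)$. Then $f$ is bounded, $\int f\,d\mu_o=0$, and by Lemma 4 and (3)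
$$\mathcal E(f)=\sum_{p,q}c_pc_q(p|q)_o+\sum_pc_p^2\varepsilon_p\le-\kappa+\frac{L+D}{k-1}\sum_pc_p^2 .$$
This is negative as soon as $k-1>(L+D)\sum c_p^2/\kappa$. Conclude by Lemmas 3 and 1.

**Part (a), Step 1 (gluing at a point preserves the condition).** We want the metric of $X$ to be conditionally negative on the orbit $GF$, which is assembled by gluing. Suppose a metric space is obtained by gluing $A\ni o$ and $B$ at a point $w$, and $d$ is conditionally negative on $A$ and on $B$. For $x\in A\cup B$ let $x_A=x$ if $x\in A$ and $x_A=w$ if $x\in B$; let $x_B=x$ if $x\in B$ and $x_B=w$ if $x\in A$. Then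
$$(x|y)_o=(x_A|y_A)_o+(x_B|y_B)_w.\tag{10}$$
Check the three cases. If $x,y\in A$, the last term is $(w|w)_w=0$. If $x\in A$, $y\in B$, then $d(o,y)=d(o,w)+d(w,y)$ and $d(x,y)=d(x,w)+d(w,y)$, so the left side is $(x|w)_o$, and $(w|y)_w=0$. If $x,y\in B$, the left side is $d(o,w)+(x|y)_w$, and $(w|w)_o=d(o,w)$. Both kernels on the right of (10) are pulled back from positive semidefinite kernels. So $(x|y)_o$ is positive semidefinite, and $d$ is conditionally negative on $A\cup B$.

**Part (a), Step 2 (the orbit of $F$).** By Lemma 1 we may take $o\in F$. A finite subset of $GF$ lies over a finite subtree of the Cayley tree containing the identity. Over this subtree, $GF$ with the metric of $X$ is built by successive gluings at points, starting from $F\subset Y$, out of copies $gF$ of $F$ and two-point sets $\{gp,gxp\}$ of diameter $L$. A two-point set is conditionally negative. By Step 1, $(x|y)_o$ is positive semidefinite on $GF$. By Schur's product theorem all powers $(x|y)_o^n$ are positive semidefinite, hence so is $e^{t(x|y)_o}=\sum_nt^n(x|y)_o^n/n!$.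

**Part (a), Step 3 (pass to the boundary).** Here we approximate $\mathcal I_s$ by these finite kernels. For $\xi\in\partial X$ let $\xi_n=v_u\in GF$, where $u$ is the prefix of $\xi$ of length $n$. Let $\xi\ne\eta$. If $n$ exceeds the length of the common prefix, the computation of (6) applies to $\xi_n,\eta_n$ and $(\xi_n|\eta_n)_o=(\xi|\eta)_o$. Otherwise $\xi_n=\eta_n=v_u$ and $(\xi_n|\eta_n)_o=R_u\le(\xi|\eta)_o$. For real $f\in L^2(\mu_o)$, the function $|f(\xi)f(\eta)|e^{t(\xi|\eta)_o}$ is integrable by (9) and Schur's test, and the diagonal is null. By dominated convergence, with $F_u=\int_{[u]}f\,d\mu_o$,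
$$\langle\mathcal I_sf,f\rangle=\lim_{n\to\infty}\sum_{|u|=|u'|=n}e^{t(v_u|v_{u'})_o}F_uF_{u'}\ge0 .$$
This proves (a), and the equivalence follows from (a) and (b). Only the metric on $F$ was used, not the metric on the rest of $Y$.

**The last statement.** If the metric of a proper CAT($-1$) space $Z$ is not conditionally negative, some finite $F\subset Z$ violates the condition; it has at least two points. A closed ball $Y\supset F$ in $Z$ is compact and convex, hence a compact CAT($-1$) space, and (b) applies. $\blacksquare$

## Proof of Theorem 3: one pair for a whole interval $[\sigma,1)$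

For larger $t$ we must control exponential self-energy, that is, the average of $e^{t(\xi|\eta)_o}$ over $B_p\times B_p$. It has to be beaten by the factor $m$ which separates diagonal from cross terms. Increasing $m$ also increases $\delta$, and $t$ ranges up to a fixed fraction of $\delta$; the point is that the self-energy grows only like $m^\beta$ with $\beta<1$ if $L$ is large.

Let $\theta_0=2(1-\sigma)\in(0,1)$ and choose $\theta_1\in(\theta_0,1)$. Use $Y_{m,r}$ with $r=\frac12$, so that $c$ is fixed, $o$ the apex, $k=2$, and $L$ fixed so large that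
$$\beta:=\theta_1\Big(1+\frac r{L+c}\Big)<1.$$
We let $m\to\infty$. Constants $C$ do not depend on $m$. By Step 1 of the proof of Theorem 1, $h$ is constant, and we normalise $\mu_o(B_p)=\frac1N$, $N=2m$.

**Step 1 (size of $\delta=\delta_m$).** Here we compare $\delta$ with $\log m$. A row sum of $W_\delta$ is $1$:
$$1=e^{-\delta L}\big[3+4(m-1)e^{-2r\delta}+4me^{-c\delta}\big].\tag{11}$$
So $4me^{-\delta(L+c)}<1$, that is, $e^{\delta(L+c)}>4m$, and $\delta\to\infty$. Since $c<2r$, (11) also gives $1\le3e^{-\delta L}+8me^{-\delta(L+c)}$. For $m$ large the first term is at most $\frac12$, so $e^{\delta(L+c)}\le16m$.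

**Step 2 (bound on the self-energy).** Let $t_1=\theta_1\delta$ and let $\mathbb E$ denote the average over $(\xi,\eta)\in B_p\times B_p$; it is independent of $p$. For $\xi\in B_p$ with letters of types $p_1=p,p_2,\dots$ let $\ell_n=\sum_{1\le i<n}(L+d(p_i,p_{i+1}))$. By (5) the prefix $u$ of length $n\ge1$ has $R_u=r+L+\ell_n$, so its mass relative to $B_p$ is, by (7),
$$\frac{e^{-\delta(r+L+\ell_n)}h}{4e^{-\delta(r+L)}h}=\tfrac14e^{-\delta\ell_n}.$$
If $\xi,\eta$ have common prefix $u$ of length exactly $n\ge1$, then by (6) $(\xi|\eta)_o\le R_u+d(p_n,p_{n+1})=r+\ell_n+L+d(p_n,p_{n+1})$, with $p_{n+1}$ taken from $\xi$. If $n=0$, $(\xi|\eta)_o=r$. Integrating over $\eta$ first,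
$$\mathbb E\,e^{t_1(\xi|\eta)_o}\le e^{t_1r}+\tfrac14\sum_{n\ge1}\mathbb E_\xi\Big[e^{-\delta\ell_n}e^{t_1(r+\ell_n+L+d(p_n,p_{n+1}))}\Big].$$
Now condition on the first $n$ letters of $\xi$. Then $d(p_n,p_{n+1})$ takes the values $0,c,2r$. The value $2r$ occurs for $4(m-1)$ letters, each of probability $e^{-\delta(L+2r)}$ by (8), so its probability is at most $4me^{-\delta(L+c)}e^{-\delta(2r-c)}\le e^{-\delta(2r-c)}$. As $t_1<\delta$ and $2r>c$, the conditional expectation of $e^{t_1d(p_n,p_{n+1})}$ is at most
$$1+e^{t_1c}+e^{2rt_1-\delta(2r-c)}\le1+e^{t_1c}+e^{2rt_1-t_1(2r-c)}=1+2e^{t_1c}\le3e^{t_1c}.$$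
What remains is $e^{-(\delta-t_1)\ell_n}$, and $\ell_n\ge(n-1)L$. Summing a geometric series,
$$\mathbb E\,e^{t_1(\xi|\eta)_o}\le e^{t_1r}\Big[1+\frac{3e^{t_1(L+c)}}{4\big(1-e^{-(1-\theta_1)\delta L}\big)}\Big]\le Ce^{\theta_1\delta(L+c+r)}=C\big(e^{\delta(L+c)}\big)^\beta\le C(16m)^\beta.\tag{12}$$

**Step 3 (one test function for all $s\in[\sigma,1)$).** Let $f=\sum_i1_{B_{a_i}}-\sum_j1_{B_{b_j}}$, $s\in[\sigma,1)$ and $t=2\delta(1-s)\in(0,\theta_0\delta]$. The $2m$ diagonal blocks each contribute $N^{-2}\mathbb Ee^{t(\xi|\eta)_o}$, the $2m(m-1)$ same-side blocks contribute $N^{-2}e^{t\cdot0}$, and the $2m^2$ cross blocks contribute $-N^{-2}e^{t(r-c/2)}$. So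
$$\frac{N^2}{2m^2}\langle\mathcal I_sf,f\rangle=\frac{\mathbb Ee^{t(\xi|\eta)_o}}m+\frac{m-1}m-e^{t(r-c/2)}=\frac{\mathbb E\big[e^{t(\xi|\eta)_o}-1\big]}m-\big(e^{t(r-c/2)}-1\big).$$
For $x\ge0$, since $y\le e^{y}$ with $y=(\theta_1-\theta_0)\delta x$,
$$e^{tx}-1\le txe^{tx}\le txe^{\theta_0\delta x}\le\frac t{(\theta_1-\theta_0)\delta}e^{\theta_1\delta x}.$$
Also $e^{t(r-c/2)}-1\ge t(r-\frac c2)$. With (12), the right side above is at most
$$t\Big[\frac{C(16m)^\beta}{(\theta_1-\theta_0)\,\delta\,m}-\big(r-\tfrac c2\big)\Big].$$
Since $\beta<1$, $\delta\to\infty$ and $r-\frac c2>0$ is fixed, the bracket is negative for $m$ large, and it does not involve $s$. For such an $m$, $\mathcal I_s$ is not positive for every $s\in[\sigma,1)$, and by Lemma 1 for every basepoint. $\blacksquare$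

## Proof of Theorem 4: near $s=\frac12$ the self-energy wins

Now the datum is fixed and $t\uparrow\delta$. The self-energy that we fought in Theorem 3 blows up as $t\to\delta$, so the diagonal dominates at every vertex of the tree. We prove this by induction from long words down to the root. The inequality carried along must lose almost nothing at each step, because the number of steps is unbounded. This is why the eigenvector of $W_t$ enters.

Let $\epsilon=\delta-t$ with $t\in[\delta/2,\delta)$. Constants $c_i,C_i>0$ depend only on the datum. Let $\lambda=\rho(W_t)$ and let $\varphi=\varphi_t>0$ be the Perron vector of $W_t$ with $\max\varphi=1$.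

**Step 1 (uniform bounds on $\varphi$ and $\lambda$).** The vector $\varphi_t$ is continuous in $t\in[\delta/2,\delta]$: if $t_j\to t$, any limit point of $\varphi_{t_j}$ is a nonnegative eigenvector of $W_t$ with maximum $1$, hence equals $\varphi_t$ by Perron–Frobenius. So $\varphi\ge c_1$ for all $t\in[\delta/2,\delta]$. Entrywise $W_t\le e^{\epsilon(L+D)}W_\delta$, since the ratio of the $(p,q)$ entries is $e^{\epsilon(L+d(p,q))}$ (for $p=q$ it is $e^{\epsilon L}$). Hence $\lambda\le e^{\epsilon(L+D)}$ and $1-\lambda^{-1}\le1-e^{-\epsilon(L+D)}\le\epsilon(L+D)$.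

**Step 2 (reduction to locally constant functions).** Locally constant functions are dense in $L^2(\mu_o)$ and $\mathcal I_s$ is bounded, so it suffices to treat real $f$ that are constant on the cylinders of some length $n\ge1$, provided the smallness of $\epsilon$ does not depend on $n$. Put
$$F_u=\int_{[u]}f\,d\mu_o,\qquad\Phi_u=\iint_{[u]^2}e^{t(\xi|\eta)_o}f(\xi)f(\eta)\,d\mu_od\mu_o,\qquad E=\epsilon^{-1/2}.$$

**Claim.** For $\epsilon$ small (depending only on the datum) and all reduced $u$ with $1\le|u|\le n$,
$$\Phi_u\ge E\,e^{tR_u}\frac{F_u^2}{\varphi(p_u)}.\tag{13}$$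

**Step 3 (the claim for $|u|=n$).** Here $f$ is constant on $[u]$, so $\Phi_u=e^{tR_u}UF_u^2$, where $U$ is the average of $e^{t((\xi|\eta)_o-R_u)}$ over $[u]^2$. We show that $U$ is of order at least $\epsilon^{-1}$. Sum over the exact common prefix $uw$, where $w$ runs over the words, including the empty one, with $uw$ reduced. By (6), $(\xi|\eta)_o\ge R_{uw}$ there. By (8), given that $\xi,\eta\in[uw]$, the next letters agree with probability at most $\frac1{2k-1}$, so they differ with probability at least $\frac12$. By (7), $\mu_o([uw])/\mu_o([u])=e^{-\delta(R_{uw}-R_u)}h(p_{uw})/h(p_u)$. Hence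
$$U\ge\tfrac12\Big(\frac{\min h}{\max h}\Big)^2\sum_we^{-(2\delta-t)(R_{uw}-R_u)}=\tfrac12\Big(\frac{\min h}{\max h}\Big)^2\sum_{j\ge0}\big(W_{\delta+\epsilon}^j1\big)(p_u).$$
The equality holds because $2\delta-t=\delta+\epsilon$ and, adding one letter at a time, the words $w$ of length $j$ contribute $(W_{\delta+\epsilon}^j1)(p_u)$. Entrywise $W_{\delta+\epsilon}\ge e^{-\epsilon(L+D)}W_\delta$, and $W_\delta^j1\ge W_\delta^jh/\max h=h/\max h\ge\min h/\max h$. With $C_1=\frac12(\min h/\max h)^3$,
$$U\ge C_1\sum_{j\ge0}e^{-j\epsilon(L+D)}\ge\frac{C_1}{\epsilon(L+D)}.$$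
For $\epsilon$ small this exceeds $\epsilon^{-1/2}/c_1\ge E/\varphi(p_u)$, which is (13).

**Step 4 (from length $|u|+1$ to length $|u|$).** Let $1\le|u|<n$, $p=p_u$, let $x,y$ range over the allowed next letters, and write $F_x=F_{ux}$, so $\sum_xF_x=F_u$. Splitting $[u]^2$ by the next letters and using (6),
$$\Phi_u=e^{tR_u}\sum_{x\ne y}e^{t(\pi(x)|\pi(y))_p}F_xF_y+\sum_x\Phi_{ux}.$$
By the induction hypothesis and (5), $\Phi_{ux}\ge e^{tR_u}E\,w_xF_x^2$ with $w_x=e^{t(L+d(p,\pi(x)))}/\varphi(\pi(x))$. So it suffices to show
$$\sum_{x\ne y}e^{t(\pi(x)|\pi(y))_p}F_xF_y+E\sum_xw_xF_x^2\ge\frac E{\varphi(p)}\Big(\sum_xF_x\Big)^2.\tag{14}$$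

The weights are adapted to $\varphi$: $\sum_xw_x^{-1}=\sum_xe^{-t(L+d(p,\pi(x)))}\varphi(\pi(x))=(W_t\varphi)(p)=\lambda\varphi(p)$. Put $e_x=(w_x\lambda\varphi(p))^{-1}$. Then $\sum e_x=1$ and $\sum w_xe_x^2=(\lambda\varphi(p))^{-1}\sum e_x=(\lambda\varphi(p))^{-1}$. Write $F_x=\alpha e_x+z_x$ with $\alpha=\sum_xF_x$, so $\sum z_x=0$. Then $\sum w_xe_xz_x=(\lambda\varphi(p))^{-1}\sum z_x=0$, so there is no mixed term. Moving the right side of (14) to the left, the terms with $E$ give
$$E\Big[\frac{\alpha^2}{\varphi(p)}(\lambda^{-1}-1)+\sum_xw_xz_x^2\Big]\ge-C_2\epsilon^{1/2}\alpha^2+c_2\epsilon^{-1/2}|z|^2,$$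
where $|z|$ is the Euclidean norm. Here $C_2=(L+D)/c_1$ by Step 1, and $c_2=1$ because $w_x\ge1$. So the loss in the direction $e$ is only of order $\epsilon^{1/2}$, while the gain in $z$ is of order $\epsilon^{-1/2}$.

The off-diagonal form pays for the loss. Its coefficients lie in $[1,e^{\delta D}]$. Moreover $e_x=e^{-t(L+d(p,\pi(x)))}\varphi(\pi(x))/(\lambda\varphi(p))\ge c_1e^{-\delta(L+D)}/\lambda\ge c_1e^{-2\delta(L+D)}$, using $\lambda\le e^{\epsilon(L+D)}\le e^{\delta(L+D)}$. All terms in its value at $e$ are positive, so this value is at least some $c_3>0$. Its matrix has norm at most $C_3=2kN e^{\delta D}$, and $|e|\le\sum e_x=1$. So it contributes at least $c_3\alpha^2-2C_3|\alpha||z|-C_3|z|^2$. Hence the left side of (14) minus the right side is at least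
$$\big(c_3-C_2\epsilon^{1/2}\big)\alpha^2-2C_3|\alpha||z|+\big(c_2\epsilon^{-1/2}-C_3\big)|z|^2.$$
For $\epsilon$ small both square coefficients are positive, and their product, of order $\epsilon^{-1/2}$, exceeds $C_3^2$. So the expression is nonnegative. How small $\epsilon$ must be depends on neither $u$ nor $n$. This proves the claim.

**Step 5 (the root).** Finally, we combine the first letters. Let $x,y$ range over all letters. By (13), $\varphi\le1$ and $e^{tR_x}\ge1$,
$$\langle\mathcal I_sf,f\rangle=\sum_{x\ne y}e^{t(\pi(x)|\pi(y))_o}F_xF_y+\sum_x\Phi_x\ge\sum_{x\ne y}e^{t(\pi(x)|\pi(y))_o}F_xF_y+\epsilon^{-1/2}\sum_xF_x^2.$$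
The first form on the right has $2kN$ variables and coefficients at most $e^{\delta D}$, so it is at least $-2kNe^{\delta D}\sum_xF_x^2$. The total is nonnegative once $\epsilon^{-1/2}\ge2kNe^{\delta D}$.

Since $\epsilon=\delta-t=\delta(2s-1)$, there is $s_0>\frac12$ such that $\mathcal I_s$ is positive for all $s\in(\frac12,s_0]$; by Lemma 1 the same $s_0$ serves every basepoint. Hence $\sigma$ in Theorem 3 cannot be lowered to $\frac12$ within this construction. $\blacksquare$
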